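# Dirichlet–Poincaré profiles that depend on the exponent

## 1. The profiles, and the free group against $p=\infty$

Take a finite piece of an infinite graph and a function on it that vanishes on the boundary of the piece. How small can its gradient be, relative to its size, when both are measured in $\ell^p$? Let the piece grow, normalize by volume, and one gets a function of $n$ for each $p\in[1,\infty]$. These lectures are about whether that function really depends on $p$. The notion and the question come from David Hume, "Dirichlet-Poincaré profiles of graphs and groups", arXiv:1910.06835 (2019).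

Let $X$ be a graph of bounded degree. Subgraphs $\Gamma\le X$ are finite, nonempty and induced. For $f:V\Gamma\to\mathbb R$ put $\nabla f(v)=\max\{|f(v)-f(w)|:vw\in E\Gamma\}$, let $\|f\|_p$ be the usual $\ell^p$ norm for counting measure (sup-norm if $p=\infty$), and let $\partial_X\Gamma=\{v\in V\Gamma: d_X(v,VX\setminus V\Gamma)=1\}$.

**Definition.** The $L^p$-Dirichlet–Poincaré constant of $\Gamma$ is
$$Dh^p_X(\Gamma)=\inf\left\{\frac{\|\nabla f\|_p}{\|f\|_p}: f:V\Gamma\to\mathbb R,\ f|_{\partial_X\Gamma}\equiv0,\ f\not\equiv0\right\},$$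
with value $+\infty$ if $V\Gamma=\partial_X\Gamma$. The $L^p$-Dirichlet–Poincaré profile of $X$ is
$$D\Lambda^p_X(n)=\inf\{|V\Gamma|\,Dh^p_X(\Gamma):\Gamma\le X,\ |V\Gamma|\ge n\}.$$
For $f,g:\mathbb N\to\mathbb R$ write $f\lesssim g$ if there is $C$ with $f(n)\le Cg(Cn)+C$ for all $n$, and $f\simeq g$ if $f\lesssim g\lesssim f$.

Quasi-isometric bounded degree graphs are known to have $\simeq$-equivalent profiles for every $p\in[1,\infty]$, so for a finitely generated group $G$ the profile $D\Lambda^p_G$ of any Cayley graph is well defined up to $\simeq$. It is also known that $D\Lambda^p_X\lesssim D\Lambda^q_X$ for connected $X$ of bounded degree and $1\le p\le q<\infty$. The problem is: does there exist a finitely generated group $G$ and $1\le p<q<\infty$ with $D\Lambda^p_G\not\simeq D\Lambda^q_G$?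

Enlarging $n$ shrinks the set over which the infimum is taken, so $D\Lambda^p$ is nondecreasing, and the constant $C$ in $\lesssim$ may be taken to be a positive integer. To prove $D\Lambda^q_G\not\lesssim D\Lambda^p_G$ one must therefore find, for each positive integer $C$, some $n$ with $D\Lambda^q_G(n)>C\,D\Lambda^p_G(Cn)+C$.

We work with functions on groups rather than with subgraphs.

**Definition.** A *marked group* is a group $K$ with a finite family $S$ of letters, closed under formal inversion, mapped compatibly with inversion to a generating set of $K$. For finitely supported $f:K\to\mathbb R$, real $m\ge1$ and $p\in[1,\infty)$ put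
$$N_p(f)=\Big(\sum_{g\in K}\sum_{s\in S}|f(g)-f(gs)|^p\Big)^{1/p},\qquad J_{p,K}(m)=\inf\Big\{\frac{N_p(f)}{\|f\|_p}:0<|\mathrm{supp} f|\le m\Big\}.$$

For example, $\mathbb Z/l$ and $\mathbb Z$ are both marked by the letters $t^{\pm1}$. Different letters may name the same element, as $t$ and $t^{-1}$ do in $\mathbb Z/2$. Clearly $J_{p,K}$ is nonincreasing in $m$, and $N_p(|f|)\le N_p(f)$, so only $f\ge0$ matters for $J_{p,K}$. For a finite set $U\subset K$ let $\mathrm{cut}(U)=|\{(g,s)\in U\times S:gs\notin U\}|$. The map $(g,s)\mapsto(gs,s^{-1})$ exchanges pairs leaving $U$ with pairs entering $U$, so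
$$N_p(1_U)^p=2\,\mathrm{cut}(U)\qquad\text{for every }p\in[1,\infty).\tag{1}$$

**Lemma 1 (dictionary).** Let $G$ be an infinite marked group with $d$ letters and $p\in[1,\infty)$.

(i) $D\Lambda^p_G(n)\ge d^{-1/p}\inf_{m\ge n}mJ_{p,G}(m)$, the infimum over integers $m$.

(ii) If $f\ne0$ is finitely supported, then $D\Lambda^p_G(n)\le\max(n,(d+1)|\mathrm{supp} f|)\,N_p(f)/\|f\|_p$.

*Proof.* (i) Let $f:V\Gamma\to\mathbb R$ vanish on $\partial\Gamma$ and extend it by $0$. If $g\in\Gamma$ and $gs\notin\Gamma$, then $g\in\partial\Gamma$, so $f(g)=f(gs)=0$; the same holds with the roles exchanged. If $g,gs\in\Gamma$, then $|f(g)-f(gs)|\le\nabla f(g)$. Hence $N_p(f)^p\le d\|\nabla f\|_p^p$, so $Dh^p(\Gamma)\ge d^{-1/p}J_{p,G}(|\Gamma|)$. Multiply by $|\Gamma|\ge n$ and take the infimum.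

(ii) The set $\mathrm{supp} f\cdot(S\cup\{1\})$ has at most $(d+1)|\mathrm{supp} f|$ elements. As $G$ is infinite, we can enlarge it to a set $V\Gamma$ with $n\le|V\Gamma|\le\max(n,(d+1)|\mathrm{supp} f|)$. Points of $\mathrm{supp} f$ have all their neighbors in $\Gamma$, so $f|_{\partial\Gamma}=0$. A maximum is at most a sum, so $\|\nabla f\|_p\le N_p(f)$. $\square$

The next lemma turns a lower bound for boundaries of sets into a lower bound for gradients of functions.

**Lemma 2 (from cuts to functions).** Let $K$ be a marked group with $d$ letters, $\gamma>0$, $q\in[1,\infty)$, and let $f\ge0$ be finitely supported with $\mathrm{cut}(U)\ge\gamma|U|$ for every superlevel set $U=\{f>t\}$, $t\ge0$. Then $\|f\|_q\le\frac{dq}{\gamma}N_q(f)$.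

*Proof.* Superlevel sets of $f^q$ are superlevel sets of $f$. Writing $|a-b|=\int_0^\infty|1_{a>t}-1_{b>t}|\,dt$ and using (1),
$$\sum_{g,s}|f(g)^q-f(gs)^q|=\int_0^\infty2\,\mathrm{cut}(\{f^q>t\})\,dt\ge2\gamma\int_0^\infty|\{f^q>t\}|\,dt=2\gamma\|f\|_q^q.$$
On the other side, $|a^q-b^q|\le q|a-b|\max(a,b)^{q-1}$ for $a,b\ge0$, and $\sum_{g,s}\max(f(g),f(gs))^q\le2d\|f\|_q^q$. By Hölder the left side is at most
$$q\,N_q(f)\,(2d\|f\|_q^q)^{(q-1)/q}\le2dq\,N_q(f)\|f\|_q^{q-1}.$$
Compare and divide by $\|f\|_q^{q-1}$ (if $f=0$ there is nothing to prove). $\square$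

**Lemma 3 (tents).** If $G$ is an infinite marked group with $d$ letters, then $D\Lambda^\infty_G(n)\le n/\lfloor\log_{d+1}n\rfloor$ for $n\ge d+1$.

*Proof.* Let $R=\lfloor\log_{d+1}n\rfloor\ge1$ and $f(g)=(R-|g|)_+$, where $|g|$ is word length. The ball $B_G(R)$ has at most $(d+1)^R\le n$ elements. Choose $V\Gamma\supseteq B_G(R)$ with $|V\Gamma|=n$. A point with $|g|<R$ has all its neighbors in $B_G(R)$, so $f$ vanishes on $\partial\Gamma$. Also $\|\nabla f\|_\infty\le1$ and $\|f\|_\infty=f(1)=R$. $\square$

**Proposition 4 (the easy case).** For the free group $F_2$ and every $q\in[1,\infty)$ we have $D\Lambda^q_{F_2}(n)\ge n/(8q)$, while $D\Lambda^\infty_{F_2}(n)\le n/\lfloor\log_5n\rfloor$ for $n\ge5$. Hence $D\Lambda^q_{F_2}\not\lesssim D\Lambda^\infty_{F_2}$.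

*Proof.* Mark $F_2$ by its four standard letters, so the Cayley graph is the $4$-regular tree. A finite nonempty set $U$ spans a forest, with at most $|U|-1$ edges, so $\mathrm{cut}(U)\ge4|U|-2(|U|-1)\ge2|U|$. Lemma 2 with $d=4$, $\gamma=2$ gives $J_{q,F_2}(m)\ge1/(2q)$ for all $m$, and Lemma 1(i) gives $D\Lambda^q(n)\ge4^{-1/q}n/(2q)\ge n/(8q)$. The second bound is Lemma 3. If $D\Lambda^q\lesssim D\Lambda^\infty$ held with an integer $C$, then $n/(8q)\le C^2n/\lfloor\log_5(Cn)\rfloor+C$ for all $n\ge5$, which is false for large $n$. $\square$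

So the exponent $\infty$ is easily told apart from finite ones. What changes if both exponents are finite?

## 2. Two finite exponents and the largest possible gap

The free group no longer helps. The function $f=1_{\{1\}}$ has $N_p(f)\le8$, so $D\Lambda^p_{F_2}(n)\le8\max(n,5)$, and with Proposition 4 all its profiles with $p<\infty$ are $\simeq n$.

At the other extreme stands $\mathbb Z$. Let $\Gamma=[-r,r]$ and $f(x)=(r-|x|)_+$ with $r\ge1$. Then $\nabla f\le1$, so $\|\nabla f\|_p\le(3r)^{1/p}$. At least $r$ points satisfy $|x|\le r/2$, and there $f\ge r/2$, so $\|f\|_p\ge\frac r2r^{1/p}$. Hence $|\Gamma|\,Dh^p(\Gamma)\le3r\cdot\frac6r=18$ for $p<\infty$, and at most $3$ for $p=\infty$. All profiles of $\mathbb Z$ are bounded, so they are equivalent.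

The example of $\mathbb Z$ is instructive. For $r\ge2$ the indicator of $[-r+1,r-1]$ in $\Gamma$ has gradient $1$ at exactly four vertices, so its ratio is $(4/(2r-1))^{1/p}$, which depends strongly on $p$. For $p>1$ and large $r$, however, the tapered function beats it. Tapering is what hides the exponent. The next inequality shows how much dependence on the exponent could occur at best.

**Lemma 5.** For any $\Gamma\le X$ and $1\le p\le q<\infty$ we have $Dh^q_X(\Gamma)^q\le Dh^p_X(\Gamma)^p$. Likewise $J_{q,K}(m)^q\le J_{p,K}(m)^p$ in every marked group $K$.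

*Proof.* We may assume $V\Gamma\ne\partial_X\Gamma$, and $f\ge0$, since replacing $f$ by $|f|$ does not increase gradients. Put $\theta=p/q\le1$ and $g=f^\theta$. From $|a^\theta-b^\theta|\le|a-b|^\theta$ we get $\nabla g\le(\nabla f)^{p/q}$, so $\|\nabla g\|_q^q\le\|\nabla f\|_p^p$. Also $\|g\|_q^q=\|f\|_p^p$, and $g$ vanishes where $f$ does. In a marked group the same inequality gives $N_q(g)^q\le N_p(f)^p$. $\square$

The extreme behavior permitted by Lemma 5 is a ratio of about $\eta^{1/p}$ for every $p$ at the same time. This is what happens when the indicator of a set of relative boundary $\eta$ is nearly optimal for every exponent, so that tapering gains nothing. The theorem says this can be arranged along a sequence of scales in one group.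

**Theorem 6.** There is a finitely generated (amenable, residually finite) group $G$ such that for all $1\le p<q<\infty$ we have $D\Lambda^q_G\not\lesssim D\Lambda^p_G$; in particular $D\Lambda^p_G\not\simeq D\Lambda^q_G$. Moreover there are $\eta_k\to0$ and $n_k\to\infty$ with
$$D\Lambda^p_G(n_k)=n_k\,\eta_k^{\frac1p+o(1)}\qquad(k\to\infty)\quad\text{for every }p\in[1,\infty),$$
and $D\Lambda^p_G\not\simeq D\Lambda^\infty_G$ for every $p<\infty$.

So the answer to the question is yes, and one group serves for all pairs.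

## 3. One expander separates the exponents, in too narrow a window

Where does tapering fail? In a graph where everything is close to everything else, such as an expander.

**Definition.** A finite marked group $K$ satisfies $P_q(C)$ if $\|f-\bar f\|_q\le C\,N_q(f)$ for all $f:K\to\mathbb R$, where $\bar f$ is the mean of $f$.

For example, $\mathbb Z/l$ satisfies $P_q(l)$: one has $|f(x)-\bar f|\le\sum_z|f(z)-f(z+1)|\le l^{1-1/q}N_q(f)$, and summing $q$-th powers over the $l$ points gives $\|f-\bar f\|_q\le l\,N_q(f)$. An expander family is one where $C$ stays bounded as $|K|$ grows (for fixed $q$ and a fixed number of letters).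

**Lemma 7 (one expander).** Let $K$ be a finite marked group with $d$ letters.

(a) If $K$ satisfies $P_q(C)$ and $0<\varepsilon<1$, then $J_{q,K}(m)\ge\frac1{2C}\varepsilon^{1/q}$ for all $m\le(1-\varepsilon)|K|$.

(b) If $\varepsilon\le\frac14$ and $\varepsilon|K|\ge1$, then $J_{p,K}((1-\varepsilon)|K|)\le8d\,\varepsilon^{1/p}$ for all $p\in[1,\infty)$.

*Proof.* (a) If $|\mathrm{supp} f|\le(1-\varepsilon)|K|$, then $|f-\bar f|=|\bar f|$ on at least $\varepsilon|K|$ points, so $\varepsilon|K||\bar f|^q\le C^qN_q(f)^q$. Hence $\|f\|_q\le\|f-\bar f\|_q+|K|^{1/q}|\bar f|\le C(1+\varepsilon^{-1/q})N_q(f)\le2C\varepsilon^{-1/q}N_q(f)$.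

(b) Remove from $K$ any set $P$ with $|P|=\lceil\varepsilon|K|\rceil\le2\varepsilon|K|$, and let $A=K\setminus P$, so $|A|\ge\frac12|K|$. Every pair counted by $N_p(1_A)^p$ has exactly one end in $P$, so $N_p(1_A)^p\le2d|P|\le4d\varepsilon|K|\le8d\varepsilon|A|$. $\square$

This is the desired behavior $J_p\approx\varepsilon^{1/p}$, in a finite group. To use it in an infinite group $G$ mapping onto $K$ we must bound $mJ_{q,G}(m)$ from below for *all* $m\ge n$, because that is what the profile asks for. For large $m$ something must be known about $G$ itself, and the following general bound is available.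

**Lemma 8 (logarithmic lower bound).** If $G$ is an infinite marked group with $|B_G(2i)|\ge2^i$ for all $i$, and $q\in[1,\infty)$, then $J_{q,G}(m)\ge\frac1{4(\log_2m+2)}$ for all integers $m\ge1$.

*Proof.* Let $R=2\lceil\log_2(2m)\rceil$ and $B=B_G(R)$, so $|B|\ge2m$. Let $0<|\mathrm{supp} f|\le m$. If $w\in B$ is a product of at most $R$ letters, the triangle inequality and translation invariance of the norm give $\|f-f(\cdot w)\|_q\le R\,N_q(f)$. On the other hand
$$\sum_{w\in B}\|f-f(\cdot w)\|_q^q\ge\sum_g|f(g)|^q\,|\{w\in B:gw\notin\mathrm{supp} f\}|\ge(|B|-m)\|f\|_q^q\ge\tfrac12|B|\,\|f\|_q^q .$$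
So some $w\in B$ has $\|f-f(\cdot w)\|_q\ge2^{-1/q}\|f\|_q\ge\frac12\|f\|_q$, whence $R\,N_q(f)\ge\frac12\|f\|_q$. Finally $2R\le4(\log_2m+2)$. $\square$

**Lemma 9 (window).** Let $G$ be as in Lemma 8, with $d$ letters. Let $n\ge1$ be an integer, $m^*\ge1$ real and $\delta\in(0,1]$ with
$$J_{q,G}(m)\ge\delta\ \text{ for all integers } m\in[n,m^*],\qquad m^*\ge4(\log_2m^*+2)\,n .$$
Then $D\Lambda^q_G(n)\ge d^{-1/q}\,\delta\,n$.

*Proof.* For $n\le m\le m^*$ we have $mJ_{q,G}(m)\ge\delta n$. The function $x\mapsto x/(\log_2x+2)$ is increasing on $[1,\infty)$, because its derivative has the sign of $\log_2x+2-\frac1{\ln2}>0$. So for $m>m^*$ Lemma 8 gives $mJ_{q,G}(m)\ge\frac{m^*}{4(\log_2m^*+2)}\ge n\ge\delta n$. Apply Lemma 1(i). $\square$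

Now the trouble with one expander is visible. The test function $1_A$ of Lemma 7(b) has support of size about $(1-\varepsilon)|K|$, and the lower bound in Lemma 7(a) is available only up to $m^*=(1-\varepsilon)|K|$. At $m=|K|$, larger by the factor $1/(1-\varepsilon)\le\frac43$, the constant function gives $J_{q,K}=0$. With $n$ about the size of the test function, the condition $m^*\ge4(\log_2m^*+2)n$ of Lemma 9 fails. We need a finite group and a set $A$ of relative boundary $\eta$ such that nothing better than $1_A$ exists until the volume has grown by a factor larger than a logarithm.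

## 4. Entropy deficit on a product $L^Q$

Consider functions on a product $L^Q$ with $|L|=b$ and $|Q|=N$. Forcing $h=\eta N$ coordinates to be trivial costs a factor $b^{\eta N}$ in volume, yet only an $\eta$-fraction of the coordinate directions sees a boundary. So there is room for a window of ratio $b^{\eta N/2}$. The lemma below says that in this window every function, not only an indicator, has as many bad directions as the volume count predicts. The tool is entropy.

**Definition.** For a probability measure $\mu$ on a finite set and $g\ge0$ put $\mathrm{Ent}_\mu(g)=\int g\log(g/\int g\,d\mu)\,d\mu$, with $0\log0=0$ and $\mathrm{Ent}_\mu(0)=0$.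

For example, $\mathrm{Ent}_\mu(1_U/\mu(U))=\log(1/\mu(U))$. Note $\mathrm{Ent}_\mu(cg)=c\,\mathrm{Ent}_\mu(g)$ for $c\ge0$.

**Lemma 10.** Let $L,Q$ be finite sets with $|L|=b\ge2$ and $|Q|=N$, and let $q\ge1$, $0<h\le N$, $h\log b\ge2Nq\log2$. Let $F\ge0$ on $L^Q$ with $|\mathrm{supp} F|\le b^{N-h}$, and let $A_xF$ be the average of $F$ over coordinate $x$. Then
$$\sum_{x\in Q}\|F-A_xF\|_q^q\ge2^{-q-1}h\,\|F\|_q^q .$$

As a check, let $F$ be the indicator of $\{\varphi|_P\equiv1\}$ with $|P|=h$, where $1\in L$ is a marked point. The terms with $x\notin P$ vanish, and each $x\in P$ contributes $\big((1-\frac1b)^q+(b-1)b^{-q}\big)\|F\|_q^q$, which lies between $2^{-q}\|F\|_q^q$ and $2\|F\|_q^q$. So the order $h\|F\|_q^q$ is right.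

*Proof.* We may take $F\ne0$. Both sides scale alike, so let norms refer to the uniform probability measure $\mu$ on $L^Q$, and assume $\int F^q\,d\mu=1$.

**Step 1: small support forces large entropy.** Let $\nu=F^q\mu$, a probability measure. By Jensen,
$$\mathrm{Ent}_\mu(F^q)=\int\log F^q\,d\nu\ge-\log\int_{\mathrm{supp} F}F^{-q}\,d\nu=-\log\mu(\mathrm{supp} F)\ge h\log b .$$

**Step 2: entropy is at most the sum of its coordinate entropies.** We claim $\mathrm{Ent}_\mu(g)\le\sum_x\int\mathrm{Ent}_x(g)\,d\mu$ for $g\ge0$, where $\mathrm{Ent}_x$ is entropy in coordinate $x$ with the others fixed. By continuity and homogeneity take $g>0$ and $\int g\,d\mu=1$. Order the coordinates $1,\dots,N$, and let $g_i$ be the average of $g$ over all coordinates after the $i$-th, so $g_0=1$ and $g_N=g$. Then $\mathrm{Ent}_\mu(g)=\sum_i\int g\psi_i\,d\mu$ with $\psi_i=\log(g_i/g_{i-1})$. Since $g_{i-1}$ is the average of $g_i$ over coordinate $i$, we have $\int e^{\psi_i}d\mu_i=1$, where $\mu_i$ is the uniform measure in coordinate $i$. Fix the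 other coordinates, let $\bar g=\int g\,d\mu_i$ and $k=g/(\bar ge^{\psi_i})$. For the probability measure $e^{\psi_i}\mu_i$ the function $k$ has mean $1$, so by Jensen for $x\log x$,
$$0\le\bar g\int k\log k\;e^{\psi_i}d\mu_i=\int g\log\frac g{\bar g}\,d\mu_i-\int g\psi_i\,d\mu_i .$$
That is, $\int g\psi_i\,d\mu_i\le\mathrm{Ent}_i(g)$. Integrate over the other coordinates and sum over $i$.

**Step 3: in one coordinate, entropy beyond a constant is paid for by oscillation.** For $f\ge0$ on $L$ with uniform probability measure we claim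
$$\mathrm{Ent}(f^q)\le q\log2\int f^q+2^q\log b\int|f-\bar f|^q .$$
By homogeneity assume $\int f^q=1$ (if $f=0$ there is nothing to prove). Then $\bar f\le1$, and $f^q\le b$ pointwise. Where $f\le2$, $f^q\log f^q\le q\log2\cdot f^q$. Where $f>2$, $f-\bar f\ge f-1\ge f/2$, so $f^q\log f^q\le2^q|f-\bar f|^q\log b$. Integrate.

**Step 4: combination.** Apply Step 3 in each coordinate. Since $\int F^q\,d\mu=1$, Steps 1 and 2 give
$$h\log b\le Nq\log2+2^q\log b\sum_x\int|F-A_xF|^q\,d\mu .$$
By hypothesis $Nq\log2\le\frac12h\log b$, so the sum is at least $2^{-q-1}h$. $\square$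

## 5. Wreath products of expanders: a window of ratio $b^{\eta N/2}$

With one set of letters per coordinate, the product $L^Q$ would need a number of letters growing with $N$. A wreath product repairs this: a cursor wanders over $Q$ and changes only the coordinate where it stands. If $Q$ is an expander, the cursor forgets its position quickly.

**Definition.** $K\wr Q$ is the set of pairs $(\varphi,x)$ with $\varphi:Q\to K$ finitely supported and $x\in Q$. Right multiplication by $y\in Q$ gives $(\varphi,xy)$, and right multiplication by the lamp element $a\in K$ at the identity multiplies $\varphi(x)$ on the right by $a$. If $K,Q$ are marked, $K\wr Q$ is marked by the union of the two letter sets (lamp letters and base letters).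

For example, in $\mathbb Z/2\wr\mathbb Z/3$ with lamp letter $a$ and base letter $t$, the word $ata$ switches the lamps at $0$ and $1$ and leaves the cursor at $1$.

**Proposition 11.** Let $L,Q$ be finite marked groups with $|L|=b\ge2$, $|Q|=N$, both satisfying $P_q(C)$ with $C\ge1$. If $0<h\le N$ and $h\log b\ge2Nq\log2$, then
$$J_{q,L\wr Q}(m)\ge\frac1{13C}\Big(\frac hN\Big)^{1/q}\qquad\text{for all }m\le b^{N-h}.$$

*Proof.* Let $F\ge0$, $F\ne0$, with $|\mathrm{supp} F|\le b^{N-h}$.

**Step 1: average out the cursor.** Put $\bar F(\varphi)=\frac1N\sum_xF(\varphi,x)$, viewed also as a function on $L\wr Q$. For fixed $\varphi$ the base letters act on $x$ as in $Q$, so $P_q(C)$ for $Q$, summed over $\varphi$, gives $\|F-\bar F\|_q\le C\,N_q(F)$.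

**Step 2: average the lamp at the cursor.** Let $AF(\varphi,x)$ be the average of $F(\cdot,x)$ over the value $\varphi(x)\in L$. For fixed $x$ and $\varphi|_{Q\setminus\{x\}}$ the lamp letters act on $\varphi(x)$ as in $L$, so $P_q(C)$ for $L$ gives $\|F-AF\|_q\le C\,N_q(F)$. As an averaging operator, $A$ is an $\ell^q$-contraction. Hence
$$\|\bar F-A\bar F\|_q\le\|\bar F-F\|_q+\|F-AF\|_q+\|A(F-\bar F)\|_q\le3C\,N_q(F).$$

**Step 3: use Lemma 10 on $L^Q$.** Since $A\bar F(\varphi,x)=A_x\bar F(\varphi)$, we have $\|\bar F-A\bar F\|_q^q=\sum_x\|\bar F-A_x\bar F\|_{\ell^q(L^Q)}^q$. The support of $\bar F$ in $L^Q$ is the projection of $\mathrm{supp} F$ (here $F\ge0$ is used), so it has at most $b^{N-h}$ elements. Lemma 10 gives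
$$\|\bar F-A\bar F\|_q^q\ge2^{-q-1}h\,\|\bar F\|^q_{\ell^q(L^Q)}=2^{-q-1}\frac hN\|\bar F\|^q_{\ell^q(L\wr Q)} .$$

**Step 4: conclude.** Since $(2^{q+1})^{1/q}\le4$ and $N/h\ge1$,
$$\|F\|_q\le\|F-\bar F\|_q+\|\bar F\|_q\le C\,N_q(F)\big(1+3(2^{q+1}N/h)^{1/q}\big)\le13C(N/h)^{1/q}N_q(F).\ \square$$

The matching test function forces the lamps on a set of density $\eta$ to be off.

**Lemma 12.** Let $L$ and $Q$ be finite marked groups with $6$ letters each, $|L|=b$, $|Q|=N$, $0<\eta<1$ and $\eta N\ge1$. Choose $P\subset Q$ with $|P|=\lceil\eta N\rceil$ and let $A=\{(\varphi,x)\in L\wr Q:\varphi|_P\equiv1\}$. Then $|A|\le Nb^{(1-\eta)N}$ and $N_p(1_A)\le24\,\eta^{1/p}\|1_A\|_p$ for all $p\in[1,\infty)$.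

*Proof.* $|A|=Nb^{N-|P|}\le Nb^{(1-\eta)N}$. Base letters preserve $A$. A lamp letter can take $(\varphi,x)\in A$ out of $A$ only if $x\in P$, and $A$ has $|A||P|/N$ elements with $x\in P$. So $\mathrm{cut}(A)\le6|A||P|/N$. As $\eta N\ge1$, $|P|\le2\eta N$, and (1) gives $N_p(1_A)^p\le24\eta|A|$. Finally $24^{1/p}\le24$. $\square$

Compare sizes, with $h=\eta N/2$. The test set has size at most $Nb^{(1-\eta)N}$, and Proposition 11 forbids anything better, up to constants, as far as $b^{(1-\eta/2)N}$. The ratio $b^{\eta N/2}/N$ is far larger than the logarithm that Lemma 9 needs, once $N$ is large.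

## 6. Expanders that look like a solvable group on large balls

We want one infinite group $G$ that maps onto such wreath products $G_k=L_k\wr Q_k$ for infinitely many $k$. We shall take the subgroup of $\prod_kG_k$ generated by the diagonal letters. (A small example of a diagonal product: in $\prod_k\mathbb Z/k$ the element $(1,1,1,\dots)$ generates a copy of $\mathbb Z$.) The upper bound then requires a test function on $G$, so besides $1_A$ on the factor $G_k$ we need functions with small gradient on the other factors. The factors before $k$ form a fixed finite group, which carries constants. The factors after $k$ must carry a finitely supported function of small gradient whose support does not depend on how large $L_k$ and $Q_k$ are. For this we make the tail agree with a fixed amenable group on a large ball.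

**Definition.** Two marked groups on the same letters *agree up to $n$* if every word of length $\le n$ is trivial in one iff it is trivial in the other.

For example, $\mathbb Z/l$ and $\mathbb Z$ agree up to $n$ when $l>n$.

Let $E_r=SL_2(\mathbb F_r)$ for a prime $r$, with $u=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $v=\begin{pmatrix}1&0\\1&1\end{pmatrix}$, both of order $r$. We use as a black box that the Cayley graphs of $E_r$ with respect to $u,v$ form an expander family, a consequence of Selberg's theorem (see Lubotzky, *Discrete Groups, Expanding Graphs and Invariant Measures*, §4.3–4.4; also Bourgain–Gamburd, Ann. of Math. 167 (2008)). That is, there is $\kappa>0$ independent of $r$ with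
$$\|f-\bar f\|_2^2\le\kappa^{-1}\sum_{g\in E_r}\sum_{s\in\{u^{\pm1},v^{\pm1}\}}|f(g)-f(gs)|^2\qquad(f:E_r\to\mathbb R).\tag{2}$$

Using $E_r$ itself for $L_k$ and $Q_k$ would fail our requirement. A word of length $n$ in $u^{\pm1},v^{\pm1}$ over $\mathbb Z$ has entries at most $2^n$ in absolute value, so for $r>2^n+1$ the group $E_r$ agrees up to $n$ with $SL_2(\mathbb Z)$, which contains free subgroups and is not amenable. The cure is to put $u$ and $v$ at distant places, so that short words cannot see that they do not commute.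

**Definition.** For $l\ge2$ let $z=\lfloor l/2\rfloor$, and let $W_{l,r}=E_r\wr\mathbb Z/l$ be marked by $t^{\pm1},\alpha^{\pm1},\beta^{\pm1}$, where $t$ generates $\mathbb Z/l$, $\alpha=u\delta_0$ and $\beta=v\delta_z$ ($a\delta_j$ is the lamp configuration equal to $a$ at $j$ and trivial elsewhere). Let $W=\mathbb Z^2\wr\mathbb Z$ be marked by $t$, $\alpha=(1,0)\delta_0$, $\beta=(0,1)\delta_0$ and inverses.

With the cursor at $x$, the letter $\alpha$ multiplies the lamp at $x$ by $u$, and $\beta$ multiplies the lamp at $x+z$ by $v$. In $W_{l,r}$,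
$$u\delta_j=t^j\alpha t^{-j},\qquad v\delta_j=t^{j-z}\beta t^{z-j},\tag{3}$$
so the letters generate. The word $[t^z\alpha t^{-z},\beta]$, of length $4z+4$, is trivial in $W$ but equals $[u,v]\delta_z\ne1$ in $W_{l,r}$; shorter words are handled by the next lemma.

**Lemma 13.** If $l\ge4n+4$ and $r>n$, then $W_{l,r}$ and $W$ agree up to $n$.

*Proof.* Let $w$ have length $\le n$. The cursor, recorded as an integer $t$-exponent, stays in $[-n,n]$, and these positions are distinct mod $l$. Since $z-2n\ge2$ and $z+2n\le l-2$, positions $x+z$ and $x'$ with $|x|,|x'|\le n$ never coincide mod $l$. So the final lamps are $u^{a_x}$ at $x$ and $v^{b_x}$ at $x+z$, where $a_x,b_x$ are the net exponents of $\alpha,\beta$ used with the cursor at $x$. As $|a_x|,|b_x|\le n<r$ and the net $t$-exponent has absolute value $\le n<l$, we have $w=1$ in $W_{l,r}$ iff the net $t$-exponent and all $a_x,b_x$ are $0$. In $W$ the final lamp at $x$ is $(a_x,b_x)$, so this is the condition for $w=1$ in $W$. $\square$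

For fixed $l$ these groups are still expanders, uniformly in $r$ and with a controlled constant for every $q$.

**Lemma 14.** There is $D(l)\ge1$, independent of $r$, such that for all primes $r$ and all $q\in[1,\infty)$ the group $W_{l,r}$ satisfies $P_q(q\,D(l))$:
$$\|f-\bar f\|_q\le q\,D(l)\,N_q(f)\qquad(f:W_{l,r}\to\mathbb R).$$

*Proof.* **Step 1: the case $q=2$, by tensorizing (2).** On $E_r^l$ let $\mathsf E_j$ be averaging over coordinate $j$. These are commuting orthogonal projections. In a common eigenbasis with eigenvalues $e_j\in\{0,1\}$ one has $1-\prod_je_j\le\sum_j(1-e_j)$, so $I-\prod_j\mathsf E_j\le\sum_j(I-\mathsf E_j)$. Hence the variance on $E_r^l$ is at most the sum of the coordinate variances, and (2) bounds each of these with the same $\kappa$. Right multiplication of $(\varphi,x)$ by $s\delta_j$ multiplies the lamp at $x+j$ by $s$, and as $j$ runs through $\mathbb Z/l$ every lamp is met once. Writing $\bar f(x)$ for the mean of $f(\cdot,x)$, we get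
$$\sum_{\varphi,x}|f(\varphi,x)-\bar f(x)|^2\le\kappa^{-1}\sum_{j\in\mathbb Z/l}\ \sum_{s\in\{u^{\pm1},v^{\pm1}\}}\ \sum_g|f(g)-f(g\cdot s\delta_j)|^2 .$$
By (3) each $s\delta_j$ is a word of length $\le2l+1$, so the triangle inequality bounds each inner sum by $(2l+1)^2N_2(f)^2$. There are $4l$ of them.

For the means, $|\bar f(x)-\bar f|\le\sum_y|\bar f(y)-\bar f(y+1)|$; Cauchy–Schwarz and summation over $x$ give $\sum_x|\bar f(x)-\bar f|^2\le l^2\sum_x|\bar f(x)-\bar f(x+1)|^2$. Averaging over $\varphi$ with Cauchy–Schwarz then gives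
$$|E_r|^l\sum_x|\bar f(x)-\bar f|^2\le l^2\sum_g|f(g)-f(gt)|^2\le l^2N_2(f)^2 .$$
Since $\|f-\bar f\|_2^2$ is the sum of these two orthogonal parts, $\|f-\bar f\|_2^2\le\Theta\,N_2(f)^2$ with $\Theta=\Theta(l)=4l(2l+1)^2\kappa^{-1}+l^2$.

**Step 2: expansion of sets.** Let $|U|\le\frac12|W_{l,r}|$. With $f=1_U$, (1) and Step 1 give $|U||U^c|/|W_{l,r}|\le2\Theta\,\mathrm{cut}(U)$, so $\mathrm{cut}(U)\ge\gamma|U|$ with $\gamma=1/(4\Theta)$.

**Step 3: back to functions, for general $q$.** Let $\mathsf m$ be a median of $f$ and $f_+=(f-\mathsf m)_+$. All sets $\{f_+>t\}$, $t\ge0$, lie in $\{f>\mathsf m\}$ and have size $\le\frac12|W_{l,r}|$. Lemma 2 with $d=6$ gives $\|f_+\|_q\le\frac{6q}\gamma N_q(f_+)\le\frac{6q}\gamma N_q(f)$, and likewise for $f_-=(\mathsf m-f)_+$. So $\|f-\mathsf m\|_q\le\frac{12q}\gamma N_q(f)$. Since $\|\mathsf m-\bar f\|_q\le\|\mathsf m-f\|_q$ by Jensen, $\|f-\bar f\|_q\le2\|f-\mathsf m\|_q\le\frac{24q}\gamma N_q(f)$. Put $D(l)=24/\gamma=96\,\Theta(l)\ge1$. $\square$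

## 7. The diagonal product $G$ and the order of the choices

Let $H=W\wr W$, marked by its $12$ letters. It is solvable, hence amenable, so it has finite sets with arbitrarily small relative boundary (Følner sets).

**Lemma 15.** If marked groups $L$ and $Q$ (on the letters of $W$) both agree with $W$ up to $n$, then $L\wr Q$ agrees with $H$ up to $n$.

*Proof.* Read a word $w$ of length $\le n$ letter by letter. The cursor positions are the base prefixes of $w$; two of them coincide in $Q$ iff the word of base letters between them is trivial in $Q$, and this word has length $\le n$. So the partition of the times at which lamp letters are used, according to cursor position, is the same for $Q$ and for $W$. Now $w=1$ iff its base projection is trivial and, for each class of times, the ordered product of the lamp letters used at those times is trivial in the lamp group. Again only words of length $\le n$ occur. $\square$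

Set $M_0=1$. For $k=1,2,\dots$ choose successively:

1. $\nu_k=k+\sum_{j<k}(2\rho_j+1)$, $l_k=4\nu_k+4$, $D_k=D(l_k)$.
2. $\eta_k\in(0,\frac12)$ with $\eta_k\le\frac1k$ and $\eta_k^{-1/k}\ge kD_k$.
3. A finite nonempty $F_k\subset H$ with $\sum_s|F_ks\,\triangle\,F_k|\le\eta_k|F_k|$, and $\rho_k\ge1$ with $F_k\subset B_H(\rho_k)$.
4. A prime $r_k>\nu_k$ such that $L_k=W_{l_k,r_k}$ and $b_k=|L_k|$ satisfy $\log b_k\ge4k\log2/\eta_k$.
5. A prime $r_k'>\nu_k$ such that $Q_k=W_{l_k,r_k'}$ and $N_k=|Q_k|$ satisfy $N_k\ge k\eta_k^{-2}$ and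
$$b_k^{\eta_kN_k/2}\ \ge\ 26\,M_{k-1}N_k|F_k|\cdot4\,(N_k\log_2b_k+2).\tag{4}$$

Then put $G_k=L_k\wr Q_k$ and $M_k=M_{k-1}|G_k|$. The choices in items 4 and 5 are possible because $|W_{l,r}|\to\infty$ as $r\to\infty$ with $l$ fixed, and because in (4) the left side is exponential in $N_k$ while the right side is quadratic. The order matters. Item 1 makes level $k$ agree with $H$ far enough for all earlier Følner sets. Item 2 is possible because $D_k$ depends on $l_k$ only and not on the primes. Item 3 comes before the primes, so $F_k$ is fixed when $N_k$ is made large. Note $\eta_kN_k\ge1$.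

Let $G\le\prod_kG_k$ be generated by the diagonal letters, and put
$$n_k=13\,M_{k-1}N_k|F_k|\,\big\lceil b_k^{(1-\eta_k)N_k}\big\rceil .\tag{5}$$
The group $G$ is marked by $12$ letters and generated by $6$ elements. It is residually finite, being a subgroup of a product of finite groups. It surjects onto every $G_k$, and $|G_k|$ is unbounded, so $G$ is infinite. Clearly $n_k\to\infty$ and $\eta_k\to0$. By Lemma 13 both $L_k$ and $Q_k$ agree with $W$ up to $\nu_k$, so by Lemma 15 **$G_k$ agrees with $H$ up to $\nu_k$.**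

*Growth of $G$.* In $H$, the $2^i$ words $t\alpha^{\epsilon_1}t\alpha^{\epsilon_2}\cdots t\alpha^{\epsilon_i}$ with $\epsilon_j\in\{0,1\}$, in base letters, have length $\le2i$. They represent distinct elements, since the lamp of the base group $W$ at $j$ is $(\epsilon_j,0)$. A quotient of two of them is a word of length $\le4i$ that is nontrivial in $H$, hence nontrivial in $G_j$ when $\nu_j\ge4i$, in particular for $j\ge4i$. So they are distinct in $G$, and $|B_G(2i)|\ge2^i$. Lemmas 8 and 9 apply to $G$.

Two transfer lemmas connect $G$ to its factors: one pushes functions on $G$ down to $G_k$, the other builds functions on $G$ out of functions on factors.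

**Lemma 16 (quotients).** If $\pi:K\to\bar K$ is a surjection of marked groups (on the same letters), then $J_{q,K}(m)\ge J_{q,\bar K}(m)$.

*Proof.* Given a finitely supported $f\ne0$ on $K$, let $F(x)=\big(\sum_{g\in\pi^{-1}(x)}|f(g)|^q\big)^{1/q}$. Then $\|F\|_q=\|f\|_q$ and $|\mathrm{supp} F|\le|\mathrm{supp} f|$. Right multiplication by $s$ maps $\pi^{-1}(x)$ bijectively to $\pi^{-1}(xs)$, so by the reverse triangle inequality $|F(x)-F(xs)|^q\le\sum_{g\in\pi^{-1}(x)}|f(g)-f(gs)|^q$. Summing, $N_q(F)\le N_q(f)$. $\square$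

**Lemma 17 (subgroups of products).** Let $K_1,K_2,K_3$ be groups with the same letters $S$ mapped to each compatibly with inversion (not necessarily generating), and let $G\le\Pi=K_1\times K_2\times K_3$ be generated by the diagonal letters. For finitely supported $f_i\ne0$ on $K_i$ there is $f\ne0$ on $G$ with $|\mathrm{supp} f|\le\prod_i|\mathrm{supp} f_i|$ and $N_p(f)/\|f\|_p\le\sum_iN_p(f_i)/\|f_i\|_p$. If the $f_i$ are indicator functions, so is $f$.

*Proof.* Put $F=f_1\otimes f_2\otimes f_3$ on $\Pi$. Changing one factor at a time, and since translations preserve norms, $\|F-F(\cdot s)\|_p\le\sum_i\|f_i-f_i(\cdot s)\|_p\prod_{j\ne i}\|f_j\|_p$. Minkowski in $\ell^p(S)$ gives $N_p(F)/\|F\|_p\le\sum_iN_p(f_i)/\|f_i\|_p=:\sigma$. Right multiplication by $G$ preserves each left coset $xG$, so $N_p(F)^p$ and $\|F\|_p^p$ are sums of contributions of the cosets, and cosets where $F\equiv0$ contribute $0$ to both. Hence on some coset with $F\not\equiv0$ the ratio is at most $\sigma$. Set $f(g)=F(xg)$. $\square$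

## 8. Upper bound from forced lamps and a Følner set in the tail

**Proposition 18.** For all integers $C\ge1$, $k\ge1$ and all $p\in[1,\infty)$, $D\Lambda^p_G(Cn_k)\le25\,C\,n_k\,\eta_k^{1/p}$. Moreover $J_{p,G}(n_k)\le25\,\eta_k^{1/p}$, and $G$ is amenable.

*Proof.* **Step 1: transplant $F_k$ into the tail.** Let $T_k\le\prod_{j>k}G_j$ be generated by the diagonal letters, so $G\le\big(\prod_{j<k}G_j\big)\times G_k\times T_k$. A word is trivial in $T_k$ iff it is trivial in all $G_j$ with $j>k$, and $\nu_j\ge2\rho_k+1$ for these $j$. So $T_k$ agrees with $H$ up to $2\rho_k+1$. Let $F_k'\subset T_k$ be the set of elements represented by words of length $\le\rho_k$ that represent elements of $F_k$ in $H$. Two such words $w,w'$ are equal in $H$ iff $w^{-1}w'$, of length $\le2\rho_k$, is trivial, so iff they are equal in $T_k$. This gives a bijection $F_k\to F_k'$. For a letter $s$, the relation $ws=w'$ is the triviality of $w'^{-1}ws$, of length $\le2\rho_k+1$, so the bijection respects whether $gs$ lies in the set. Hence by (1),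 and since $|F_ks\setminus F_k|=|F_k\setminus F_ks|$,
$$N_p(1_{F_k'})^p=2\,\mathrm{cut}(F_k')=2\,\mathrm{cut}(F_k)=\sum_s|F_ks\,\triangle\,F_k|\le\eta_k|F_k'| .$$

**Step 2: multiply three functions.** Apply Lemma 17 to the constant $1$ on the finite group $\prod_{j<k}G_j$ of order $M_{k-1}$ (for which $N_p=0$), to $1_{A_k}$ on $G_k$ with $A_k$ from Lemma 12 for $\eta=\eta_k$, and to $1_{F_k'}$ on $T_k$. We get $f\ne0$ on $G$ with
$$|\mathrm{supp} f|\le M_{k-1}\cdot N_kb_k^{(1-\eta_k)N_k}\cdot|F_k|\le\frac{n_k}{13},\qquad\frac{N_p(f)}{\|f\|_p}\le24\,\eta_k^{1/p}+\eta_k^{1/p}=25\,\eta_k^{1/p}.$$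

**Step 3: read off the claims.** Lemma 1(ii) with $d=12$ and $n=Cn_k\ge13|\mathrm{supp} f|$ gives the first claim, and the bound on $J_{p,G}(n_k)$ is immediate. For $p=1$ the function $f$ is an indicator $1_U$ with $2\,\mathrm{cut}(U)\le25\eta_k|U|$. As $\eta_k\to0$, these $U$ are Følner sets for $G$. $\square$

## 9. Lower bound from the window of $G_k$

**Proposition 19.** For $q\in[1,\infty)$ and $k\ge q$,
$$D\Lambda^q_G(n_k)\ge\frac{n_k\,\eta_k^{1/q}}{312\,q\,D_k},\qquad J_{q,G}(n_k)\ge\frac{\eta_k^{1/q}}{26\,q\,D_k}.$$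

*Proof.* **Step 1: the window in $G_k$ gives one in $G$.** By Lemma 14, $L_k$ and $Q_k$ satisfy $P_q(C)$ with $C=qD_k\ge1$. Put $h=\eta_kN_k/2$. By item 4, $h\log b_k\ge2N_kk\log2\ge2N_kq\log2$. Let $m^*=b_k^{N_k-h}=b_k^{(1-\eta_k/2)N_k}$. By Lemma 16 and Proposition 11, for every $m\le m^*$,
$$J_{q,G}(m)\ge J_{q,G_k}(m)\ge\frac1{13qD_k}\Big(\frac{\eta_k}2\Big)^{1/q}\ge\frac{\eta_k^{1/q}}{26qD_k}=:\delta\le1 .$$

**Step 2: the window is wide enough.** Since $\lceil y\rceil\le2y$ for $y\ge1$, (5) gives $n_k\le26M_{k-1}N_k|F_k|b_k^{(1-\eta_k)N_k}$. Multiplying (4) by $b_k^{(1-\eta_k)N_k}$,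
$$m^*\ge4(N_k\log_2b_k+2)\,n_k\ge4(\log_2m^*+2)\,n_k .$$
In particular $n_k\le m^*$, so Step 1 with $m=n_k$ gives the bound on $J_{q,G}(n_k)$.

**Step 3: conclude.** Lemma 9 gives $D\Lambda^q_G(n_k)\ge12^{-1/q}\delta n_k\ge\frac1{12}\delta n_k$, and $12\cdot26=312$. $\square$

## 10. $D\Lambda^q_G\not\lesssim D\Lambda^p_G$ for all $1\le p<q<\infty$

Fix $1\le p<q<\infty$ and an integer $C\ge1$, and let $k\ge\max\big(q,\,2/(\frac1p-\frac1q)\big)$. By item 2, $\eta_k^{-2/k}\ge k^2D_k^2$, and $\frac1p-\frac1q\ge\frac2k$ by the choice of $k$. Propositions 18 and 19 give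
$$\frac{D\Lambda^q_G(n_k)}{D\Lambda^p_G(Cn_k)}\ge\frac{\eta_k^{-(1/p-1/q)}}{7800\,C\,q\,D_k}\ge\frac{\eta_k^{-2/k}}{7800\,C\,q\,D_k}\ge\frac{k^2D_k^2}{7800\,C\,q\,D_k}\ge\frac k{7800\,C}\longrightarrow\infty .$$
(The denominator is positive, as $D\Lambda^p_G(Cn_k)\ge D\Lambda^p_G(n_k)>0$ by Proposition 19 with $k\ge q>p$.)

The additive constant in $\lesssim$ also has to be overcome. Item 2 gives $1/D_k\ge k\eta_k^{1/k}\ge k\eta_k$. With $\eta_k^{1/q}\ge\eta_k$, $k\ge q$ and $n_k\ge N_k\ge k\eta_k^{-2}$,
$$D\Lambda^q_G(n_k)\ge\frac{n_k\eta_k^2\,k}{312\,q}\ge\frac{n_k\eta_k^2}{312}\ge\frac k{312}\longrightarrow\infty\qquad(q\in[1,\infty),\ k\ge q).\tag{6}$$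
So for all large $k$ we have $\frac12D\Lambda^q_G(n_k)>C\,D\Lambda^p_G(Cn_k)$ and $\frac12D\Lambda^q_G(n_k)>C$. Their sum is $D\Lambda^q_G(n_k)>C\,D\Lambda^p_G(Cn_k)+C$. As $C$ was arbitrary, $D\Lambda^q_G\not\lesssim D\Lambda^p_G$, and in particular $D\Lambda^p_G\not\simeq D\Lambda^q_G$. $\square$

## 11. Sharp exponents, and the comparison with $p=\infty$

**Sharp exponents.** For $p\in[1,\infty)$ and $k\ge p$, Propositions 18 (with $C=1$) and 19 (with $q=p$) together with item 2 say
$$\frac{n_k\,\eta_k^{1/p}}{312\,p\,D_k}\le D\Lambda^p_G(n_k)\le25\,n_k\,\eta_k^{1/p},\qquad1\le D_k\le\eta_k^{-1/k}.$$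
Since $\eta_k\to0$, constants depending only on $p$ are $\eta_k^{o(1)}$, and so is $D_k$. Hence $D\Lambda^p_G(n_k)=n_k\,\eta_k^{1/p+o(1)}$. The bounds on $J_{p,G}(n_k)$ in the same two propositions give $J_{p,G}(n_k)^p=\eta_k^{1+o(1)}$ for every $p\in[1,\infty)$. So along $(n_k)$ the inequality $J_{q,G}^q\le J_{p,G}^p$ of Lemma 5 is attained up to a factor $\eta_k^{o(1)}$, simultaneously for all $p\le q$: this is the largest gap between exponents that Lemma 5 permits.

**The exponent $\infty$.** Since $n_k\ge b_k^{(1-\eta_k)N_k}$, $\eta_k<\frac12$ and $b_k\ge2$, we have $\log_2n_k\ge N_k/2\ge\frac k2\eta_k^{-2}$. As $n_k\ge13$ and $\log_213<4$, it follows that $\lfloor\log_{13}n_k\rfloor\ge\frac12\log_{13}n_k\ge\frac18\log_2n_k\ge\frac k{16}\eta_k^{-2}$. Lemma 3 with $d=12$ gives, for every integer $C\ge1$,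
$$D\Lambda^\infty_G(Cn_k)\le\frac{Cn_k}{\lfloor\log_{13}(Cn_k)\rfloor}\le\frac{16\,C\,n_k\,\eta_k^2}k .$$
For $q<\infty$ and $k\ge q$, (6) gives $D\Lambda^q_G(n_k)\ge n_k\eta_k^2/312\ge\frac k{4992\,C}D\Lambda^\infty_G(Cn_k)$, and also $D\Lambda^q_G(n_k)\to\infty$. As in Section 10, for all large $k$ we get $D\Lambda^q_G(n_k)>C\,D\Lambda^\infty_G(Cn_k)+C$. So $D\Lambda^q_G\not\lesssim D\Lambda^\infty_G$ for every $q<\infty$, and the profiles $D\Lambda^p_G$, $p\in[1,\infty]$, are pairwise inequivalent. With the properties of $G$ from Section 7 and Proposition 18, this completes the proof of Theorem 6. $\blacksquare$
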